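\title{Global existence and stabilization for the Keller--Segel system with consumption of chemoattractant}

\begin{abstract}
We consider the system $n_t=\Delta n-\chi\nabla\cdot(n\nabla c)$, $c_t=\Delta c-nc$ with homogeneous Neumann conditions in a bounded smooth domain of $\mathbb R^d$, $d\ge2$. We prove that the classical solution is global for every $\chi>0$ and all regular, nonnegative, nontrivial initial data, with no smallness and no convexity assumption. In particular, there is no finite-time blow-up in dimension three. The solution is bounded and converges exponentially to a constant state. The proof combines three ingredients: the average of $c$ against the backward heat kernel, which is monotone and scale invariant; a localized entropy inequality that is linear in scale-invariant quantities; and an $\varepsilon$-regularity iteration showing that $c$ is continuous up to a hypothetical blow-up time.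
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $d\ge2$, let $\Omega\subset\mathbb R^d$ be a bounded (connected) domain with smooth boundary and outer unit normal $\nu$, not necessarily convex, and let $\chi>0$. We study the Keller--Segel type system
\begin{equation}\label{eq:system}
\begin{cases}
n_t=\Delta n-\chi\nabla\cdot(n\nabla c), & x\in\Omega,\ t>0,\\
c_t=\Delta c-nc, & x\in\Omega,\ t>0,\\
\partial_\nu n=\partial_\nu c=0, & x\in\partial\Omega,\ t>0,\\
n(\cdot,0)=n_0,\quad c(\cdot,0)=c_0, & x\in\Omega,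
\end{cases}
\end{equation}
with initial data
\begin{equation}\label{eq:data}
n_0\in C^0(\overline\Omega),\quad c_0\in W^{1,q}(\Omega)\ \text{ for some } q>d,\quad n_0,c_0\ge0,\quad n_0\not\equiv0,\quad c_0\not\equiv0 .
\end{equation}
Here $n$ is a density of cells that diffuse and drift with velocity $\chi\nabla c$ toward higher concentrations $c$ of a chemical, and the chemical diffuses and is consumed by the cells. Data as in \eqref{eq:data} give rise to a unique classical solution on a maximal time interval $[0,T_{\max})$. The question is whether $T_{\max}=\infty$ always, or whether the drift can concentrate the cells in finite time.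

Tao showed that for $d\ge2$ the solution is global if $0<\chi\le 1/(6(d+1)\|c_0\|_{L^\infty(\Omega)})$. For $d=2$ it is global with no restriction on $\chi$ and $\|c_0\|_{L^\infty(\Omega)}$. For $d=3$ and arbitrarily large data, the alternative between global existence and finite-time blow-up is posed as an open problem by Jiang, Wu and Zheng \cite{JWZ}. We prove that blow-up never occurs, by an argument that works in every dimension $d\ge2$. We write $\|\cdot\|_p$ for the norm of $L^p(\Omega)$.

\begin{theorem}\label{thm:global}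
Let $d\ge2$, $\chi>0$, and let $(n_0,c_0)$ satisfy \eqref{eq:data}. Then $T_{\max}=+\infty$.
\end{theorem}

\begin{theorem}\label{thm:asymptotics}
Under the assumptions of Theorem~\ref{thm:global}, $\sup_{t>0}\|n(t)\|_\infty<\infty$. With $\bar n=|\Omega|^{-1}\int_\Omega n_0$,
\[
\|c(t)\|_\infty+\|\nabla c(t)\|_\infty+\|n(t)-\bar n\|_\infty\to0\quad\text{exponentially fast as }t\to\infty,
\]
and for every $\lambda<\bar n$ there is $C_\lambda$ such that $\|c(t)\|_\infty\le C_\lambda e^{-\lambda t}$.
\end{theorem}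

For constant data the solution is $n\equiv\bar n$, $c=c_0e^{-\bar nt}$. Theorem~\ref{thm:asymptotics} says that every solution eventually resembles this one, and the example shows that no rate $\lambda>\bar n$ can hold in general. The assumption $n_0\not\equiv0$ is needed for the decay of $c$: if $n_0\equiv0$, then $c$ solves the heat equation and keeps its mean.

\subsection*{What the scaling suggests}
If $(n,c)$ solves the two equations in \eqref{eq:system}, so does
\begin{equation}\label{eq:scaling}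
n_\lambda(x,t)=\lambda^2n(\lambda x,\lambda^2t),\qquad c_\lambda(x,t)=c(\lambda x,\lambda^2t),
\end{equation}
on the dilated domain, and $\lambda\to0$ corresponds to zooming in at a point. Three a priori bounds hold for large data. The mass $\int_\Omega n$ is conserved; it scales like $\lambda^{2-d}$. An entropy inequality (Section~\ref{sec:entropy}) bounds $n$ in $L^{1+2/d}$ of space-time, while the space-time norm invariant under \eqref{eq:scaling} is that of $L^{(d+2)/2}$; the two exponents agree exactly when $d=2$. For $d\ge3$ both bounds therefore degenerate as one zooms in, and they alone leave room for a singularity. The third bound, $0\le c\le\|c_0\|_\infty$, is invariant under \eqref{eq:scaling} in every dimension. Since $(n,\chi c)$ solves the system with $\chi=1$, the product $\chi\|c_0\|_\infty$ is the critical parameter, and Tao's condition asks it to be small.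

So a critical quantity is bounded but not small, and the stronger bounds live at the wrong scale. One could guess blow-up from this. The sign of the coupling points the other way: where cells accumulate they deplete the chemical, and the drift then leads away from the accumulation. The proof makes the second intuition precise. What regularity needs is not smallness of $\chi\|c\|_\infty$ but smallness of $\chi$ times the \emph{oscillation} of $c$ on some small cylinder around each point, and the consumption term forces this oscillation to vanish at small scales.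

\section{A model case and the plan of the proof}\label{sec:model}

The mechanism is visible on the simplest conceivable singularity, a solution on $\mathbb R^d\times(-\infty,0)$ that is invariant under \eqref{eq:scaling}:
\[
n(x,t)=\frac1{-t}\,\tilde n(\xi),\qquad c(x,t)=\tilde c(\xi),\qquad \xi=\frac x{\sqrt{-t}} .
\]
Assume that $\tilde n,\tilde c\ge0$ are smooth and grow, with their gradients, at most polynomially. We show that $\tilde n\equiv0$, so that no such solution blows up. Since $c_t=(-t)^{-1}\frac12\xi\cdot\nabla\tilde c$ and $n_t=(-t)^{-2}(\tilde n+\frac12\xi\cdot\nabla\tilde n)$, and since $\varrho=e^{-|\xi|^2/4}$ satisfies $\varrho(\Delta f-\frac12\xi\cdot\nabla f)=\nabla\cdot(\varrho\nabla f)$, the equations become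
\[
\nabla\cdot(\varrho\nabla\tilde c)=\varrho\,\tilde n\tilde c,\qquad
\nabla\cdot(\varrho\nabla\tilde n)=\varrho\,\tilde n+\chi\varrho\,\nabla\cdot(\tilde n\nabla\tilde c).
\]
Integrating the first equation over $\mathbb R^d$ gives $\int\varrho\,\tilde n\tilde c=0$, hence $\tilde n\tilde c\equiv0$. Multiplying it by $\tilde c$ and integrating gives $\int\varrho|\nabla\tilde c|^2=0$, hence $\tilde c$ is a constant $K\ge0$. If $K>0$, then $\tilde n\tilde c\equiv0$ yields $\tilde n\equiv0$. If $K=0$, the consumption says nothing about $\tilde n$, but the drift is absent, and integrating the second equation gives $\int\varrho\,\tilde n=0$.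

The first integration has a meaning for solutions that are not self-similar. In the original variables, $(4\pi)^{-d/2}\int\varrho\,\tilde c\,d\xi$ is the average $\Theta(t)$ of $c(\cdot,t)$ against the Gaussian $(4\pi(-t))^{-d/2}e^{-|x|^2/(4(-t))}$. The Gaussian solves the backward heat equation, so $-\Theta'$ is the average of $nc$ against the same Gaussian. Thus $\Theta$ is invariant under \eqref{eq:scaling} and nonincreasing. For a self-similar solution it is constant, which is the identity $\int\varrho\,\tilde n\tilde c=0$. For a general solution of \eqref{eq:system} and a point $(x_0,T_{\max})$ it is monotone and bounded, so it has a limit $K$, and the rescaled consumption $nc$ tends to zero as one zooms in.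

One would now like to pass to a blow-up limit and repeat the computation above. This is not possible directly, because for $d\ge3$ nothing bounds the rescaled densities: the scale-invariant mass $r^{-d}\iint n$ over a parabolic cylinder of radius $r$ is only known to be $O(r^{2-d})$. We replace compactness by a recursion. Let $G(r)$ be the scale-invariant integral of $n+|\nabla\sqrt c|^2$ over the cylinder of radius $r$ with vertex $(x_0,T_{\max})$. When $K>0$, smallness of $nc$ controls $n$ except on the small set where $c<K/2$ and in a thin layer of final times. There we use an entropy inequality whose right-hand side is a constant multiple of $G$ at a larger scale. This gives $G(r)\le\frac12G(L^2r)+\varepsilon$ for small $r$, with a fixed number $L$, and such a recursion forgets its starting value, however large. Linearity is essential: a recursion $G(r)\le\sigma G(L^2r)^{1+a}+\varepsilon$ with $a>0$ contracts only if $\sigma G^a<1$ at the starting scale; that scale depends on $\sigma$, and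 $G$ may be as large as $r^{2-d}$ there.

The proof of Theorem~\ref{thm:global} assumes $T_{\max}<\infty$ and has four steps.
\begin{enumerate}
\item If $c$ has a limit at each point $(x_0,T_{\max})$, then $n$ stays bounded (Section~\ref{sec:reduction}).
\item A local entropy inequality, linear in $G$, holds at all scales (Section~\ref{sec:entropy}).
\item The monotone quantity $\Theta$ gives $c\le K+o(1)$ near $(x_0,T_{\max})$, which settles $K=0$; if $K>0$, then $c\to K$ in the mean and $G(r)\to0$ (Section~\ref{sec:monotone}).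
\item An $\varepsilon$-regularity iteration upgrades this to $c\to K$ pointwise (Section~\ref{sec:epsreg}).
\end{enumerate}
Sections~\ref{sec:prelim} and~\ref{sec:heat} collect the linear tools, uniformly up to the boundary. Section~\ref{sec:large} proves Theorem~\ref{thm:asymptotics}.

\section{Standard facts, notation and cut-off functions}\label{sec:prelim}

Throughout, $T=T_{\max}$, $M=\|c_0\|_\infty$, and $\delta(y)=\operatorname{dist}(y,\partial\Omega)$. We fix $r_0\in(0,\frac18]$ such that $\delta$ and the nearest-point projection $\pi$ onto $\partial\Omega$ are smooth on $\{y\in\overline\Omega:\delta(y)\le r_0\}$. On $\partial\Omega$ we have $\nu=-\nabla\delta$. The letter $C$ denotes constants $\ge1$ that depend only on $d,\Omega,\chi,M$; further dependence is shown by a subscript or stated. We use the following facts.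

\begin{itemize}
\item[(E)] \emph{Local theory.} The solution is continuous on $\overline\Omega\times[0,T)$ and, by Schauder theory, smooth on $\overline\Omega\times(0,T)$. If $T<\infty$, then $\limsup_{t\nearrow T}(\|n(t)\|_\infty+\|c(t)\|_{W^{1,q}})=\infty$. By the maximum principle $n>0$ and $0<c\le M$ on $\overline\Omega\times(0,T)$. Integrating the first equation gives $\|n(t)\|_1=\|n_0\|_1$.
\item[(H)] \emph{Neumann heat kernel.} The semigroup $e^{\tau\Delta}$ of the Neumann Laplacian has a kernel $P(x,y,\tau)$, smooth on $\overline\Omega\times\overline\Omega\times(0,\infty)$ and symmetric in $x,y$, which solves the heat equation with Neumann condition in each variable and satisfies $\int_\Omega P(x,y,\tau)\,dy=1$ and $P(x,y,\tau+\tau')=\int_\Omega P(x,z,\tau)P(z,y,\tau')\,dz$. Moreover \cite[Theorem~3.2.9]{Davies}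
\begin{equation}\label{eq:gauss}
0<P(x,y,\tau)\le C\tau^{-d/2}e^{-|x-y|^2/(C\tau)},\qquad0<\tau\le1 .
\end{equation}
The semigroup is a contraction on each $L^p(\Omega)$. If $u$ is smooth on $\overline\Omega\times[s,t]$, $\partial_\nu u=0$ and $u_t-\Delta u=f$, then $u(t)=e^{(t-s)\Delta}u(s)+\int_s^te^{(t-s')\Delta}f(s')\,ds'$ (Duhamel's formula); in particular $f\le0$ implies $u(t)\le e^{(t-s)\Delta}u(s)$ (comparison). From \eqref{eq:gauss}, substituting $y=x+\sqrt\tau\,\xi$, we get for $0<\tau\le1$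
\begin{equation}\label{eq:moments}
\int_\Omega P(x,y,\tau)|x-y|\,dy\le C\sqrt\tau,\qquad \lim_{A\to\infty}\ \sup_{x,\tau}\int_{|x-y|>A\sqrt\tau}P(x,y,\tau)\,dy=0,
\end{equation}
and $\|e^{\tau\Delta}f\|_\infty\le C\tau^{-d/2}\|f\|_1$.
\item[(P)] \emph{Geometry.} Any $x,y\in\overline\Omega$ are joined by a path in $\overline\Omega$ of length at most $C_\Omega|x-y|$. Hence a function in $C^1(\overline\Omega)$ is Lipschitz with constant $C_\Omega\|\nabla\cdot\|_\infty$. Also $r^d/C\le|\Omega\cap B_r(x)|\le Cr^d$ for $x\in\overline\Omega$, $r\le1$.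
\item[(GN)] \emph{Gagliardo--Nirenberg inequality.} For $0\le w\in W^{1,2}(\Omega)$,
\[
\int_\Omega w^{2+4/d}\le C\Big(\int_\Omega w^2\Big)^{2/d}\int_\Omega(|\nabla w|^2+w^2).
\]
For $d\ge3$ apply H\"older's inequality to $w^{4/d}\cdot w^2$ with exponents $\frac d2$, $\frac d{d-2}$ and use $W^{1,2}\subset L^{2d/(d-2)}$. For $d=2$ apply $W^{1,1}\subset L^2$ to $w^2$.
\item[(B)] \emph{Gradients at the boundary.} There is $k_\Omega\ge0$ such that, if $w$ is smooth and $\partial_\nu w=0$ on a relatively open part of $\partial\Omega$, then $\partial_\nu|\nabla w|^2\le2k_\Omega|\nabla w|^2$ on that part. Indeed, there $\nabla w\cdot\nabla\delta=0$ and $\nabla w$ is tangential. Differentiating the first relation along $\nabla w$ gives $D^2w(\nabla w,\nabla\delta)+D^2\delta(\nabla w,\nabla w)=0$, so $\partial_\nu|\nabla w|^2=-2D^2w(\nabla w,\nabla\delta)=2D^2\delta(\nabla w,\nabla w)$. This inequality is what replaces convexity of $\Omega$.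
\end{itemize}

For $x\in\overline\Omega$ and $z=(x,t)$ let
\[
\Omega_r(x)=\Omega\cap B_r(x),\qquad Q_r(z)=\Omega_r(x)\times(t-r^2,t).
\]
We call $Q_r(z)$ \emph{admissible} if $r\le r_0$, $t-r^2\ge0$, $t\le T$ and $t<\infty$. The vertex may lie at the time $t=T$; for this reason computations are carried out for times $s\le t_2<t$, where the solution is smooth, and then $t_2\nearrow t$. Put $b=\sqrt c$, so that
\begin{equation}\label{eq:b}
|\nabla b|^2=\frac{|\nabla c|^2}{4c},\qquad \nabla c=2b\nabla b,\qquad|\nabla c|\le2\sqrt M\,|\nabla b| .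
\end{equation}
On admissible cylinders define
\[
X(r,z)=r^{-d}\iint_{Q_r(z)}n,\qquad Y(r,z)=r^{-d}\iint_{Q_r(z)}|\nabla b|^2,\qquad G=X+Y .
\]
Both $n$ and $|\nabla b|^2$ scale like length$^{-2}$ under \eqref{eq:scaling}, so $X$, $Y$, $G$ are dimensionless: they measure the size of the rescaled solution on a cylinder of radius one. For $r<R$ we have $G(r,z)\le(R/r)^dG(R,z)$, and the same for $X$ and $Y$.

To localize without creating boundary terms we need cut-off functions that satisfy the Neumann condition. We set $L=16$.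

\begin{lemma}\label{lem:cutoff}
Let $x\in\overline\Omega$ and $Lr\le r_0$. There is $\zeta\in C^\infty(\overline\Omega;[0,1])$ with $\zeta=1$ on $\Omega_r(x)$, $\operatorname{supp}\zeta\subset B_{Lr}(x)$, $\partial_\nu\zeta=0$ on $\partial\Omega$, $|\nabla\zeta|\le C/r$ and $|D^2\zeta|\le C/r^2$.
\end{lemma}

\begin{proof}
If $\delta(x)\ge2r$, take a standard cut-off supported in $B_{3r/2}(x)\subset\Omega$. Otherwise let $\bar x=\pi(x)$, fix smooth $q_1,q_2:[0,\infty)\to[0,1]$ with $q_1=1$ on $[0,36]$, $q_1=0$ on $[49,\infty)$, $q_2=1$ on $[0,3]$, $q_2=0$ on $[6,\infty)$, and set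
\[
\zeta(y)=q_1\big(|\pi(y)-\bar x|^2/r^2\big)\,q_2\big(\delta(y)/r\big),
\]
extended by zero where $\delta\ge6r$. If $y\in\Omega_r(x)$, then $\delta(y)<3r$ and $|\pi(y)-\bar x|\le|\pi(y)-y|+|y-x|+|x-\bar x|<3r+r+2r$, so $\zeta(y)=1$. On the support, $|y-x|<6r+7r+2r=15r$. Where $\delta<3r$ the function $\zeta$ depends only on $\pi(y)$, which is constant along normals, so $\partial_\nu\zeta=0$. On the support the arguments of $q_1,q_2$ have gradients $O(1/r)$ and Hessians $O(1/r^2)$, because $|\pi(y)-\bar x|\le7r$.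
\end{proof}

For $z=(x,t)$ let $\zeta_0$ be smooth and nondecreasing, $\zeta_0=0$ for $s\le t-4r^2$, $\zeta_0=1$ for $s\ge t-r^2$, $\zeta_0'\le C/r^2$, and put $\omega(y,s)=\zeta(y)\zeta_0(s)$. We call $\omega$ \emph{the cut-off of} $Q_r(z)$. It equals $1$ on $Q_r(z)$; for $s\le t$ it is supported in $B_{Lr}(x)\times[t-4r^2,t]$; it satisfies $\partial_\nu\omega=0$, $|\nabla\omega|\le C/r$, $|D^2\omega|+|\omega_s|\le C/r^2$; and
\begin{equation}\label{eq:sep}
\text{if }\nabla\omega,\ D^2\omega\text{ or }\omega_s\text{ is nonzero at }(y,s),\text{ then }|y-x|\ge r\text{ or }s\le t-r^2 .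
\end{equation}

\section{The heat equation with Neumann condition}\label{sec:heat}

We need gradient bounds and lower bounds for $P$, and the decay of oscillation for local solutions, all uniform up to $\partial\Omega$. They follow from \eqref{eq:gauss} and one gradient estimate, which we prove by Bernstein's method: apply the maximum principle to $a|\nabla h|^2+Ah^2$. In a nonconvex domain $|\nabla h|^2$ could attain its maximum on $\partial\Omega$. A factor $e^g$ that decreases steeply enough toward the boundary prevents this. The constants in this section depend only on $d$ and $\Omega$.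

\begin{lemma}\label{lem:bernstein}
Let $Lr\le r_0$, $z=(x,t)$. Let $h$ be smooth on $(\overline\Omega\cap B_{Lr}(x))\times(t-(Lr)^2,t)$, with $h_s=\Delta h$ in $Q_{Lr}(z)$ and $\partial_\nu h=0$ on $\partial\Omega\cap B_{Lr}(x)$. Then $\sup_{Q_r(z)}|\nabla h|\le Cr^{-1}\sup_{Q_{Lr}(z)}|h|$.
\end{lemma}

\begin{proof}
Let $S=\sup_{Q_{Lr}(z)}h^2<\infty$, let $\omega=\zeta\zeta_0$ be the cut-off of $Q_r(z)$, and fix $g\in C^\infty(\overline\Omega)$ equal to $(2k_\Omega+1)\delta$ near $\partial\Omega$, so that $\partial_\nu g=-(2k_\Omega+1)$. Put $f=|\nabla h|^2$, $a=\omega^2e^g$, $w=af+Ah^2$. Then $(\partial_s-\Delta)f=-2|D^2h|^2$, $(\partial_s-\Delta)h^2=-2f$, $|\nabla f|\le2|\nabla h||D^2h|$, $|\nabla a|\le C\omega/r$ and $|a_s|+|\Delta a|\le C/r^2$. Since $a\ge\omega^2/C$, we have $2|\nabla a\cdot\nabla f|\le C\omega r^{-1}|\nabla h||D^2h|\le a|D^2h|^2+Cr^{-2}f$. Therefore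
\[
(\partial_s-\Delta)w=-2a|D^2h|^2-2\nabla a\cdot\nabla f+(a_s-\Delta a)f-2Af\le(C_0r^{-2}-2A)f\le0
\]
for $A=C_0r^{-2}$. On $\partial\Omega$, using $\partial_\nu h=\partial_\nu\omega=0$ and (B), $\partial_\nu w=a(\partial_\nu f+f\partial_\nu g)\le-af$.

Fix $t_2<t$, $\epsilon>0$, and let $\tilde w=w-\epsilon(s-t+4r^2)\le w$ on the compact set $\operatorname{supp}\zeta\times[t-4r^2,t_2]$. Suppose that its maximum exceeds $AS$. At a maximum point $w>AS$, hence $af>0$. So $\zeta>0$ and $s>t-4r^2$ there: the point is a spatial local maximum relative to $\overline\Omega$, at a time after the initial one. It is not on $\partial\Omega$, where $\partial_\nu\tilde w\le-af<0$. It is not in $\Omega$, where a maximum requires $\tilde w_s\ge0\ge\Delta\tilde w$ while $(\partial_s-\Delta)\tilde w\le-\epsilon$. Hence $\tilde w\le AS$. Letting $\epsilon\to0$ and $t_2\to t$ gives $af\le AS$, and $a=e^g\ge1/C$ on $Q_r(z)$.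
\end{proof}

\begin{lemma}\label{lem:kernel}
Let $0<\tau\le1$ and $x,y\in\overline\Omega$.
\begin{itemize}
\item[(a)] $|\nabla_xP(x,y,\tau)|+|\nabla_yP(x,y,\tau)|\le C\tau^{-(d+1)/2}e^{-|x-y|^2/(C\tau)}$.
\item[(b)] For each $A\ge1$ there is $C_A$ with $P(x,y,\tau)\ge\tau^{-d/2}/C_A$ if $|x-y|\le A\sqrt\tau$.
\item[(c)] For $1\le p\le\infty$, $\|\nabla e^{\tau\Delta}f\|_\infty\le C\tau^{-\frac12-\frac d{2p}}\|f\|_p$, and $\|e^{\tau\Delta}\nabla\cdot F\|_\infty\le C\tau^{-\frac12-\frac d{2p}}\|F\|_p$ for $F\in C^1(\overline\Omega;\mathbb R^d)$ with $F\cdot\nu=0$ on $\partial\Omega$.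
\item[(d)] If $r>0$ and either $|x-y|\ge r/2$ or $\tau\ge r^2/2$, then $P(x,y,\tau)\le Cr^{-d}$ and $|\nabla_yP(x,y,\tau)|\le Cr^{-d-1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By symmetry it suffices to treat $\nabla_y$. Let $\rho=r_0\sqrt\tau/(2L)$; then $L\rho\le r_0$, $L\rho\le\sqrt\tau$ and $(L\rho)^2\le\tau/2$. Lemma~\ref{lem:bernstein} applies to $P(x,\cdot,\cdot)$ on $Q_{L\rho}(y,\tau)$, and its conclusion extends to the vertex by continuity:
\[
|\nabla_yP(x,y,\tau)|\le C\tau^{-1/2}\sup\big\{P(x,y',\tau'):|y'-y|\le\sqrt\tau,\ \tfrac\tau2\le\tau'\le\tau\big\}.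
\]
For such $(y',\tau')$, $|x-y|^2\le2|x-y'|^2+2\tau$ gives $|x-y'|^2/\tau'\ge\frac{|x-y|^2}{2\tau}-1$, and \eqref{eq:gauss} concludes.

(b) We first bound $P$ on the diagonal, then near it, then along a chain. By \eqref{eq:moments} there is $A_0$ with $\int_{|x-y|\le A_0\sqrt\tau}P(x,y,\tau)\,dy\ge\frac12$. The Cauchy--Schwarz inequality, symmetry and the semigroup property give
\[
\tfrac14\le C(A_0\sqrt\tau)^d\int_\Omega P(x,y,\tau)^2\,dy=CA_0^d\tau^{d/2}P(x,x,2\tau).
\]
Thus $P(x,x,\tau)\ge2\gamma\tau^{-d/2}$ for some $\gamma>0$ and all $\tau\le1$. By (a) and (P), $|P(x,y,\tau)-P(x,x,\tau)|\le C|x-y|\tau^{-(d+1)/2}$. So there is $\alpha\in(0,1]$ with $P(x,y,\tau)\ge\gamma\tau^{-d/2}$ whenever $|x-y|\le\alpha\sqrt\tau$, $\tau\le1$.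

Let now $|x-y|\le A\sqrt\tau$, fix an integer $N\ge(2C_\Omega A/\alpha)^2$ and put $\tau_N=\tau/N$. On a path from $x$ to $y$ of length at most $C_\Omega A\sqrt\tau$ choose $p_0=x,\dots,p_N=y$ with $|p_i-p_{i+1}|\le C_\Omega A\sqrt\tau/N\le\frac\alpha2\sqrt{\tau_N}$. Let $D_i=\Omega\cap B(p_i,\frac\alpha4\sqrt{\tau_N})$, $z_0=x$, $z_N=y$. If $z_i\in D_i$ for $0<i<N$, then $|z_i-z_{i+1}|\le\alpha\sqrt{\tau_N}$. By the semigroup property and (P),
\[
P(x,y,\tau)\ge\int_{D_1}\!\!\cdots\!\int_{D_{N-1}}\prod_{i=0}^{N-1}P(z_i,z_{i+1},\tau_N)\,dz\ge\big(\gamma\tau_N^{-d/2}\big)^N\Big(\frac{(\alpha/4)^d\tau_N^{d/2}}C\Big)^{N-1}=\frac{\tau^{-d/2}}{C_A}.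
\]

(c) With $p'=p/(p-1)$, part (a) gives $\|\nabla_xP(x,\cdot,\tau)\|_{p'}+\|\nabla_yP(x,\cdot,\tau)\|_{p'}\le C\tau^{-\frac{d+1}2+\frac d{2p'}}=C\tau^{-\frac12-\frac d{2p}}$. Apply H\"older's inequality to $\nabla e^{\tau\Delta}f(x)=\int\nabla_xP\,f\,dy$ and to $e^{\tau\Delta}\nabla\cdot F(x)=-\int\nabla_yP\cdot F\,dy$.

(d) Use \eqref{eq:gauss}, (a), and $\sup_{\tau>0}\tau^{-k/2}e^{-r^2/(C\tau)}\le C_kr^{-k}$.
\end{proof}

The next lemma says that a solution of the heat equation which is close to a constant in the mean oscillates little on a smaller cylinder, with a gain proportional to the ratio of the radii.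

\begin{lemma}\label{lem:osc}
There is $\theta_0\in(0,\frac12]$ with the following property. Let $Lr\le r_0$, $z=(x,t)$, and let $h$ be smooth on $(\overline\Omega\cap B_{Lr}(x))\times(t-(Lr)^2,t]$, with $h_s=\Delta h$ in $Q_{Lr}(z)$ and $\partial_\nu h=0$ on $\partial\Omega\cap B_{Lr}(x)$. Then for $\kappa\in\mathbb R$ and $0<\theta\le\theta_0$,
\[
\operatorname{osc}_{Q_{\theta r}(z)}h\le C\theta\,\Sigma,\qquad\Sigma^2=r^{-d-2}\iint_{Q_{Lr}(z)}|h-\kappa|^2 .
\]
\end{lemma}

\begin{proof}
Let $\omega$ be the cut-off of $Q_r(z)$ and $u=\omega(h-\kappa)$. Then $\partial_\nu u=0$, $u=0$ at time $t-4r^2$, and $u_s-\Delta u=(h-\kappa)(\omega_s-\Delta\omega)-2\nabla\omega\cdot\nabla h$. For $(x',t')\in Q_{r/2}(z)$ write $P=P(x',y,t'-s)$. Since $\partial_\nu\omega=0$, $-2\int P\nabla\omega\cdot\nabla h=2\int(h-\kappa)(\nabla_yP\cdot\nabla\omega+P\Delta\omega)$, and Duhamel's formula gives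
\[
h(x',t')-\kappa=\iint_{s<t'}(h-\kappa)\big[P(\omega_s+\Delta\omega)+2\nabla_yP\cdot\nabla\omega\big]\,dy\,ds .
\]
By \eqref{eq:sep}, where the bracket is nonzero either $|y-x'|\ge r/2$ or $t'-s\ge\frac34r^2$. By Lemma~\ref{lem:kernel}(d) the bracket is at most $Cr^{-d-2}$, and the Cauchy--Schwarz inequality gives $|h-\kappa|\le C\Sigma$ on $Q_{r/2}(z)$. Lemma~\ref{lem:bernstein}, applied to $h-\kappa$ with radius $r/(2L)$, gives $|\nabla h|\le Cr^{-1}\Sigma$ on $Q_{r/(2L)}(z)$.

Choose $\theta_0$ with $(1+2C_\Omega)L\theta_0<1/(2L)$. Two points of $\Omega_{L\theta r}(x)$ are joined by a path in $\overline\Omega$ of length at most $2C_\Omega L\theta r$, which stays in $B_{r/(2L)}(x)$. Hence for each $s\in(t-\theta^2r^2,t)$ the oscillation of $h(\cdot,s)$ on $\Omega_{L\theta r}(x)$ is at most $C\theta\Sigma$. To compare two times $s_1,s_2$ in this interval, take $\zeta$ from Lemma~\ref{lem:cutoff} with radius $\theta r$: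
\[
\Big|\int\zeta\,(h(s_2)-h(s_1))\Big|=\Big|\int_{s_1}^{s_2}\!\!\int\nabla\zeta\cdot\nabla h\Big|\le(\theta r)^2\cdot\frac C{\theta r}\cdot(\theta r)^d\cdot\frac{\Sigma}r=C(\theta r)^d\theta\Sigma .
\]
Since $\int\zeta\ge(\theta r)^d/C$, the $\zeta$-weighted means of $h(s_1)$ and $h(s_2)$ differ by at most $C\theta\Sigma$, and each value $h(y,s_i)$, $y\in\Omega_{\theta r}(x)$, differs from the mean at time $s_i$ by at most $C\theta\Sigma$.
\end{proof}

\section{Small oscillation of $c$ prevents blow-up}\label{sec:reduction}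

We first record that a bound for $n$ in $L^p(\Omega)$ with $p>d$ is enough.

\begin{lemma}\label{lem:boot}
Let $p\in\{d+1,\infty\}$, $0<\ell\le1$ and $I=[t-\ell,t]\subset(0,T)$. Then
\[
\|\nabla c(t)\|_\infty\le C\ell^{-1/2}\|c(t-\ell)\|_\infty+C\sup_I\|nc\|_p,\qquad
\|n(t)-e^{\ell\Delta}n(t-\ell)\|_\infty\le C\sup_I\|n\nabla c\|_p .
\]
\end{lemma}

\begin{proof}
Duhamel's formula gives $c(t)=e^{\ell\Delta}c(t-\ell)-\int_Ie^{(t-s)\Delta}(nc)\,ds$ and $n(t)=e^{\ell\Delta}n(t-\ell)-\chi\int_Ie^{(t-s)\Delta}\nabla\cdot(n\nabla c)\,ds$, where $n\nabla c\cdot\nu=0$ on $\partial\Omega$. Apply Lemma~\ref{lem:kernel}(c); the singularity $(t-s)^{-\frac12-\frac d{2p}}$ is integrable because $p>d$.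
\end{proof}

Testing the first equation with $n^{p-1}$ produces the term $\chi\int n^{p-1}\nabla n\cdot\nabla c$, which has no sign. To absorb it we need a good term $n^p|\nabla c|^2$, and a convex weight $\phi(c)$ supplies one through the diffusion of $c$. Let $\phi>0$, $\psi=\phi'/\phi$, so $\phi''/\phi=\psi'+\psi^2$, and let $\eta\ge0$ be a $C^1$ weight. Integrating by parts, with no boundary terms since $\partial_\nu n=\partial_\nu c=0$,
\begin{align*}
\int\eta\,pn^{p-1}\phi\,n_t&=-\int\eta n^p\phi\,\big(p(p-1)\nabla\log n+p\psi\nabla c\big)\cdot(\nabla\log n-\chi\nabla c)\\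
&\qquad-\int pn^p\phi\,(\nabla\log n-\chi\nabla c)\cdot\nabla\eta,\\
\int\eta\,n^p\phi'c_t&=-\int\eta n^p\phi\,\big(p\psi\nabla\log n\cdot\nabla c+(\psi'+\psi^2)|\nabla c|^2\big)-\int n^p\phi'\nabla c\cdot\nabla\eta-\int\eta n^{p+1}c\,\phi' .
\end{align*}
Adding,
\begin{equation}\label{eq:Lp}
\begin{aligned}
\frac d{ds}\int\eta n^p\phi={}&\int\eta_sn^p\phi-\int\eta n^p\phi\,\big[\alpha_1|\nabla\log n|^2+\alpha_2\nabla\log n\cdot\nabla c+\alpha_3|\nabla c|^2\big]\\
&-\int\eta n^{p+1}c\,\phi'-\int n^p\phi\,\big(p\nabla\log n+(\psi-\chi p)\nabla c\big)\cdot\nabla\eta,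
\end{aligned}
\end{equation}
where $\alpha_1=p(p-1)$, $\alpha_2=2p\psi-\chi p(p-1)$, $\alpha_3=\psi'+\psi^2-\chi p\psi$. The terms linear in $\psi$ cancel in the discriminant:
\[
\tfrac1p(4\alpha_1\alpha_3-\alpha_2^2)=4(p-1)\psi'-4\psi^2-p\chi^2(p-1)^2 .
\]
We want this to be positive, and $\psi\ge0$ so that the term with $n^{p+1}$ has a good sign. This is a Riccati inequality, and it can be solved only on a short interval of values of $c$: writing $\psi=(p-1)\beta_0\tan\vartheta$ with $\beta_0=\chi\sqrt p/2$ and $\vartheta\in[0,\frac\pi2)$, it reads $\vartheta'>\beta_0$, so the interval is shorter than $\pi/(\chi\sqrt p)$. The position of the interval does not matter. This is why the oscillation of $c$, and not its size, is the relevant quantity.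

We fix $p=d+1$, $\beta=\chi\sqrt p$, and for $c_1\le c\le c_1+\pi/(4\beta)$ take
\begin{equation}\label{eq:weight}
\phi(c)=\big(\cos\beta(c-c_1)\big)^{-(p-1)},\qquad\psi=(p-1)\beta\tan\beta(c-c_1),\qquad\psi'=(p-1)\beta^2+\frac{\psi^2}{p-1}.
\end{equation}
Then $1\le\phi\le2^{(p-1)/2}$, $0\le\psi\le(p-1)\beta$, and the discriminant above equals $(p-1)^2(4\beta^2-p\chi^2)=3p\chi^2(p-1)^2$. The matrix of the quadratic form in \eqref{eq:Lp} has a fixed positive determinant, $\alpha_1>0$, and bounded trace. So the bracket in \eqref{eq:Lp} is at least $(|\nabla\log n|^2+|\nabla c|^2)/C$.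

\begin{lemma}\label{lem:smallosc}
Let $T<\infty$, $p=d+1$, and let $Q_{Lr}(x_0,T)$ be admissible. Assume $c_1\le c\le c_2$ on $Q_{Lr}(x_0,T)$ with $\chi\sqrt p\,(c_2-c_1)\le\pi/4$. Then $\sup_{T-r^2<s<T}\int_{\Omega_r(x_0)}n^p<\infty$.
\end{lemma}

\begin{proof}
Use \eqref{eq:Lp} with the weight \eqref{eq:weight} and $\eta=\omega^k$, where $\omega$ is the cut-off of $Q_r(x_0,T)$ and the integer $k\ge4$ is chosen below. By Young's inequality the last term of \eqref{eq:Lp} is at most half of the quadratic term plus $C\int n^p|\nabla\eta|^2/\eta$, and $|\eta_s|+|\nabla\eta|^2/\eta\le C_r\omega^{k-2}$. Since $n^p|\nabla\log n|^2=\frac4{p^2}|\nabla n^{p/2}|^2$, integration from $T-4r^2$ gives, for $t_2<T$,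
\[
\mathcal A:=\sup_{s\le t_2}\int\eta n^p+\iint_{s\le t_2}\eta|\nabla n^{p/2}|^2\le C_r\mathcal B,\qquad\mathcal B:=\iint_{s\le t_2}\omega^{k-2}n^p<\infty .
\]
The error $\mathcal B$ carries a lower power of the cut-off, so Gronwall's inequality does not apply. Instead we interpolate $\mathcal B$ between the mass and the higher norm controlled by $\mathcal A$. Let $\gamma=1+\frac2d$ and $a=\frac{p-1}{p\gamma-1}\in(0,1)$. Then $p=p\gamma a+(1-a)$, and $a\gamma<1$ because $\gamma>1$. Choose $k$ with $k-2\ge ka\gamma$. For $w=\omega^{k/2}n^{p/2}$ we have $|\nabla w|^2\le2\eta|\nabla n^{p/2}|^2+C_r\omega^{k-2}n^p$, so (GN) integrated in time gives $\iint w^{2\gamma}\le C_r\mathcal A^{2/d}(\mathcal A+\mathcal B)\le C_r\mathcal B^\gamma$. As $\omega^{k-2}n^p\le(w^{2\gamma})^an^{1-a}$ on the support of $\omega$, H\"older's inequality yields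
\[
\mathcal B\le\Big(\iint_{s\le t_2}w^{2\gamma}\Big)^a\Big(\iint_{Q_{Lr}(x_0,T)}n\Big)^{1-a}\le C_r\mathcal B^{a\gamma}\big(L^2r^2\|n_0\|_1\big)^{1-a}.
\]
Since $a\gamma<1$ and $\mathcal B<\infty$, $\mathcal B$ and hence $\mathcal A$ are bounded independently of $t_2$.
\end{proof}

\begin{proposition}\label{prop:reduction}
If $T<\infty$, there is $x_0\in\overline\Omega$ such that $c(x,t)$ has no limit as $(x,t)\to(x_0,T)$, $x\in\overline\Omega$, $t<T$.
\end{proposition}

\begin{proof}
Suppose that the limit exists at every $x_0$. Then each $x_0$ has a radius $r$ for which Lemma~\ref{lem:smallosc} applies. Finitely many of the balls $B_r(x_0)$ cover $\overline\Omega$, so there is $\ell\le\min\{1,T/4\}$ with $\sup_{T-3\ell\le t<T}\|n(t)\|_p<\infty$, $p=d+1$. The first estimate of Lemma~\ref{lem:boot} and $c\le M$ bound $\|\nabla c(t)\|_\infty$ on $[T-2\ell,T)$. Then $\|n\nabla c\|_p$ is bounded there, and the second estimate, with $\|e^{\ell\Delta}n(t-\ell)\|_\infty\le C\ell^{-d/2}\|n_0\|_1$, bounds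 $\|n(t)\|_\infty$ on $[T-\ell,T)$. This contradicts (E).
\end{proof}

\section{Local energy and entropy estimates}\label{sec:entropy}

For $\kappa>0$ and $y>0$ let $\Phi_\kappa(y)=y\log\frac y\kappa-y+\kappa=\kappa\,\Phi_1(y/\kappa)$, the entropy relative to the level $\kappa$. Then
\begin{equation}\label{eq:Phi}
\Phi_\kappa'=\log\frac y\kappa,\qquad\Phi_\kappa''=\frac1y,\qquad0\le\Phi_\kappa(y)\le\frac{(y-\kappa)^2}\kappa,\qquad y\le\Phi_\kappa(y)+2\kappa .
\end{equation}
The upper bound is $\log u\le u-1$; the last inequality holds because $u\log u-2u+3$ has minimum $3-e>0$. We also use $y\log_+\frac\kappa y\le\frac\kappa e$, where $\log_+=\max\{\log,0\}$.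

Applied to $c$, the entropy gives a Caccioppoli inequality for the quantity $|\nabla c|^2/c=4|\nabla b|^2$ that enters $Y$.

\begin{lemma}\label{lem:cacc}
Let $Q_{Lr}(z)$ be admissible, $z=(x,t)$, $\kappa\in(0,M]$ and $t_2\le t$. Then
\[
4\iint_{Q_r(z),\,s<t_2}|\nabla b|^2\le\frac C{r^2}\iint_{Q_{Lr}(z),\,s<t_2}\frac{(c-\kappa)^2}\kappa+\iint_{Q_{Lr}(z),\,s<t_2}nc\log_+\frac\kappa c .
\]
Moreover, for $0<t_1<t_2<T$,
\begin{equation}\label{eq:globalc}
4\int_{t_1}^{t_2}\!\!\int_\Omega|\nabla b|^2\le M|\Omega|+\frac Me(t_2-t_1)\|n_0\|_1 .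
\end{equation}
\end{lemma}

\begin{proof}
For a smooth weight $\omega\ge0$ with $\partial_\nu\omega=0$, the second equation and two integrations by parts give
\[
\frac d{ds}\int\omega\Phi_\kappa(c)=\int(\omega_s+\Delta\omega)\Phi_\kappa(c)-\int\omega\frac{|\nabla c|^2}c+\int\omega nc\log\frac\kappa c .
\]
For the first claim take the cut-off of $Q_r(z)$, integrate from $t-4r^2$, drop the nonnegative final value and use \eqref{eq:Phi}. For \eqref{eq:globalc} take $\omega=1$, $\kappa=M$, and use $0\le\Phi_M(c)\le M$ for $0<c\le M$.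
\end{proof}

By \eqref{eq:globalc} and mass conservation, $G(r,z)<\infty$ on every admissible cylinder, including those with vertex at $t=T<\infty$.

The entropy of $n$ produces the indefinite term $\chi\int\nabla n\cdot\nabla c$. The same term, with the opposite sign, appears in the evolution of $|\nabla\sqrt c|^2$, because the gradient of the consumption term contains $\nabla n$; this is the reason for working with $b$. After localization the cancellation survives, at the price of an error $n\log n\,\nabla c\cdot\nabla\eta$. With an entropy relative to a fixed level, say $1$, the resulting estimate cannot be linear in $G$: the error term $r^{-2}\iint n\log^2n$ exceeds $r^{-2}\iint n$ by the unbounded factor $\log^2a$ where $n\equiv a$. We therefore measure entropy relative to the local average $m$ of $n$, which makes every term homogeneous of degree one in $(n,m)$.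

\begin{proposition}\label{prop:entropy}
Let $Q_{Lr}(z)$ be admissible, $z=(x,t)$. Then
\begin{equation}\label{eq:entropy}
\sup_{t-r^2<s<t}\int_{\Omega_r(x)}(n+|\nabla b|^2)(s)+\iint_{Q_r(z)}n|\nabla b|^2+\|n\|_{L^{1+2/d}(Q_r(z))}\le Cr^{d-2}G(Lr,z).
\end{equation}
Consequently, for measurable $S\subset Q_r(z)$,
\begin{equation}\label{eq:smallsets}
r^{-d}\iint_Sn\le C\,G(Lr,z)\,\big(|S|/r^{d+2}\big)^{2/(d+2)} .
\end{equation}
\end{proposition}

\begin{proof}
Write $Q_{Lr}=Q_{Lr}(z)$. Let $m=r^{-d-2}\iint_{Q_{Lr}}n>0$, $\Phi=\Phi_m(n)$, and $\eta=\omega^4$ with $\omega$ the cut-off of $Q_r(z)$. Then $\partial_\nu\eta=0$ and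
\begin{equation}\label{eq:eta}
|\eta_s|+|\Delta\eta|+|\nabla\eta|^2/\eta+|\nabla\eta|+\eta\le Cr^{-2}\omega^2 .
\end{equation}

\emph{Step 1: the identity.} By the first equation and \eqref{eq:Phi},
\[
\frac d{ds}\int\eta\Phi=\int(\eta_s+\Delta\eta)\Phi-\int\eta\frac{|\nabla n|^2}n+\chi\int\eta\nabla n\cdot\nabla c+\chi\int n\log\frac nm\,\nabla c\cdot\nabla\eta .
\]
From $c_s=2bb_s$ and $\Delta c=2b\Delta b+2|\nabla b|^2$ we get $b_s=\Delta b+|\nabla b|^2/b-nb/2$. Take the gradient and multiply by $\nabla b$. We have $\nabla b\cdot\nabla\Delta b=\frac12\Delta|\nabla b|^2-|D^2b|^2$ and $\nabla b\cdot\nabla(|\nabla b|^2/b)=\frac2bD^2b(\nabla b,\nabla b)-|\nabla b|^4/b^2$. With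
\[
\mathcal H=D^2b-\frac{\nabla b\otimes\nabla b}b=b\,D^2\log b,\qquad|\mathcal H|^2=|D^2b|^2-\frac2bD^2b(\nabla b,\nabla b)+\frac{|\nabla b|^4}{b^2},
\]
this gives
\[
\tfrac12\partial_s|\nabla b|^2=\tfrac12\Delta|\nabla b|^2-|\mathcal H|^2-\tfrac12n|\nabla b|^2-\tfrac12b\nabla b\cdot\nabla n .
\]
Multiply by $4\chi\eta$ and integrate. By \eqref{eq:b} the last term becomes $-\chi\int\eta\nabla n\cdot\nabla c$ and cancels in the sum:
\begin{equation}\label{eq:identity}
\begin{aligned}
\frac d{ds}\int\eta\,(\Phi&+2\chi|\nabla b|^2)+\int\eta\Big(\frac{|\nabla n|^2}n+2\chi n|\nabla b|^2+4\chi|\mathcal H|^2\Big)\\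
&=\int(\eta_s+\Delta\eta)(\Phi+2\chi|\nabla b|^2)+2\chi\int_{\partial\Omega}\eta\,\partial_\nu|\nabla b|^2+\chi\int n\log\frac nm\,\nabla c\cdot\nabla\eta .
\end{aligned}
\end{equation}

\emph{Step 2: the boundary term.} It has no sign in a nonconvex domain, and we absorb it into $\int\eta|\mathcal H|^2$. For this we show that $\mathcal H$ controls the full Hessian. Let $I=\int\eta|\nabla b|^4/b^2$. Since $\nabla\frac1b=-\nabla b/b^2$ and $\partial_\nu b=0$,
\[
I=\int\frac1b\nabla\cdot\big(\eta|\nabla b|^2\nabla b\big)=\int\frac\eta b\big(2D^2b(\nabla b,\nabla b)+|\nabla b|^2\Delta b\big)+\int\frac{|\nabla b|^2}b\nabla b\cdot\nabla\eta .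
\]
Insert $D^2b(\nabla b,\nabla b)=\mathcal H(\nabla b,\nabla b)+|\nabla b|^4/b$ and $\Delta b=\operatorname{tr}\mathcal H+|\nabla b|^2/b$. The right-hand side becomes $3I$ plus terms containing $\mathcal H$ or $\nabla\eta$, so
\[
2I\le(2+\sqrt d)\int\eta|\mathcal H|\frac{|\nabla b|^2}b+\int\sqrt\eta\,\frac{|\nabla b|^2}b\cdot\frac{|\nabla\eta|}{\sqrt\eta}|\nabla b|\le I+C\int\eta|\mathcal H|^2+C\int\frac{|\nabla\eta|^2}\eta|\nabla b|^2 .
\]
With $|D^2b|^2\le2|\mathcal H|^2+2|\nabla b|^4/b^2$ and \eqref{eq:eta},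
\begin{equation}\label{eq:coercive}
\int\eta|D^2b|^2\le C\int\eta|\mathcal H|^2+Cr^{-2}\int\omega^2|\nabla b|^2 .
\end{equation}
By (B) the boundary term is at most $4\chi k_\Omega\int_{\partial\Omega}\eta|\nabla b|^2$. Let $\xi$ be a smooth vector field on $\overline\Omega$ equal to $-\nabla\delta$ near $\partial\Omega$, so $\xi\cdot\nu=1$. By the divergence theorem and \eqref{eq:eta},
\[
\int_{\partial\Omega}\eta|\nabla b|^2=\int\big(2\eta D^2b(\nabla b,\xi)+|\nabla b|^2\nabla\cdot(\eta\xi)\big)\le\epsilon\int\eta|D^2b|^2+C_\epsilon r^{-2}\int\omega^2|\nabla b|^2 .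
\]
For a small fixed $\epsilon$, \eqref{eq:coercive} bounds the boundary term by $4\chi\int\eta|\mathcal H|^2+Cr^{-2}\int\omega^2|\nabla b|^2$.

\emph{Step 3: the cross term.} Here the bound $c\le M$ enters. By \eqref{eq:b}, Young's inequality and \eqref{eq:eta}, the last term in \eqref{eq:identity} is at most
\[
2\chi\sqrt M\int n\Big|\log\frac nm\Big||\nabla b||\nabla\eta|\le\chi\int\eta n|\nabla b|^2+Cr^{-2}\int\omega^2n\log^2\frac nm .
\]

\emph{Step 4: closing the estimate.} Fix $t_2<t$ and let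
\[
\mathcal E=\sup_{s\le t_2}\int\eta(\Phi+|\nabla b|^2)+\iint_{s\le t_2}\eta\Big(\frac{|\nabla n|^2}n+n|\nabla b|^2\Big)+mr^d<\infty .
\]
We have $\Phi_1(u)+u\log^2u\le C(1+u^{1+\frac1{2d}})$: the left side is bounded for $u\le1$, and $\log u+\log^2u\le Cu^{1/(2d)}$ for $u\ge1$. Hence $\Phi+n\log^2\frac nm\le Cm+Cm^{-\frac1{2d}}n^{1+\frac1{2d}}$. Integrating \eqref{eq:identity} from $t-4r^2$, where $\eta=0$, and using Steps 2 and 3,
\begin{equation}\label{eq:E}
\mathcal E\le C\Big(mr^d+r^{-2}\iint_{Q_{Lr}}|\nabla b|^2+J\Big),\qquad J=r^{-2}m^{-\frac1{2d}}\iint_{s\le t_2}\omega^2n^{1+\frac1{2d}} .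
\end{equation}
The term $J$ is superlinear in $n$ pointwise, but it is homogeneous of degree one in $(n,m)$, and we interpolate it between $\mathcal E$ and $mr^d$. Let $w=\omega^2\sqrt n$. Then $|\nabla w|^2\le\eta\frac{|\nabla n|^2}{2n}+8\omega^2|\nabla\omega|^2n$, so $\iint(|\nabla w|^2+w^2)\le\mathcal E+Cr^{-2}\iint_{Q_{Lr}}n\le C\mathcal E$, because $r^{-2}\iint_{Q_{Lr}}n=mr^d$. Also $\int w^2=\int\eta n\le\int\eta(\Phi+2m)\le C\mathcal E$ by \eqref{eq:Phi}. Thus (GN) gives
\begin{equation}\label{eq:GNw}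
\iint_{s\le t_2}\omega^{4(1+2/d)}n^{1+2/d}=\iint_{s\le t_2}w^{2+4/d}\le C\mathcal E^{1+2/d}.
\end{equation}
Since $1+\frac2d\le2$ and $\omega\le1$, we have $\omega^2n^{1+\frac1{2d}}\le(w^{2+4/d})^{1/4}n^{3/4}$ on the support of $\omega$. By H\"older's inequality,
\[
J\le Cr^{-2}m^{-\frac1{2d}}\mathcal E^{\frac14+\frac1{2d}}(mr^{d+2})^{\frac34}=C\mathcal E^{\frac14+\frac1{2d}}(mr^d)^{\frac34-\frac1{2d}},
\]
the powers of $r$ matching because $-2+\frac34(d+2)=d(\frac34-\frac1{2d})$. The two exponents add up to $1$ and the first is at most $\frac12$, so Young's inequality gives $CJ\le\frac12\mathcal E+Cmr^d$. Now \eqref{eq:E} yields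
\[
\mathcal E\le Cr^{-2}\iint_{Q_{Lr}}(n+|\nabla b|^2)=CL^dr^{d-2}G(Lr,z),
\]
uniformly in $t_2$. Let $t_2\to t$ and use $\omega=1$ on $Q_r(z)$, $n\le\Phi+2m$ and \eqref{eq:GNw} to obtain \eqref{eq:entropy}. Finally $\iint_Sn\le\|n\|_{L^{1+2/d}(Q_r(z))}|S|^{2/(d+2)}$ gives \eqref{eq:smallsets}.
\end{proof}

The constant in \eqref{eq:entropy} does not depend on the size of $G$ or on $n_0$. Estimate \eqref{eq:smallsets} says that a small fraction of a cylinder carries only a small multiple of $G$ at the next larger scale.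

\section{The monotone quantity}\label{sec:monotone}

In this section $T<\infty$ and $x_0\in\overline\Omega$ is fixed. We write $z_0=(x_0,T)$, and all radii are so small that the cylinders are admissible. Let
\[
\Theta(t)=\int_\Omega P(x_0,y,T-t)\,c(y,t)\,dy=\big(e^{(T-t)\Delta}c(t)\big)(x_0),\qquad0<t<T .
\]
Since $\partial_tP(x_0,y,T-t)=-\Delta_yP$ and both $P$ and $c$ satisfy the Neumann condition, $\int(P\Delta c-c\Delta P)=0$ and
\[
\Theta'(t)=-\int_\Omega P(x_0,y,T-t)\,nc\,dy\le0 .
\]
So $K=\lim_{t\to T}\Theta(t)\in[0,M]$ exists, $\Theta\ge K$, and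
\begin{equation}\label{eq:dissip}
\int_{T-r^2}^T\int_\Omega P(x_0,y,T-t)\,nc\,dy\,dt=\Theta(T-r^2)-K\to0\qquad(r\to0).
\end{equation}
The number $K$ is the candidate for the limit of $c$ at $z_0$. As $t\to T$ the kernel concentrates at $x_0$ and no longer sees the whole ball $\Omega_r(x_0)$. We therefore cut off the final times: for $\sigma\in(0,1)$ let $Q^\sigma_r=\Omega_r(x_0)\times(T-r^2,T-\sigma r^2)$. On $Q_r^\sigma$, $|y-x_0|<\sigma^{-1/2}\sqrt{T-t}$ and $T-t<r^2$, so Lemma~\ref{lem:kernel}(b) gives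
\begin{equation}\label{eq:lower}
P(x_0,y,T-t)\ge r^{-d}/C_\sigma\qquad\text{on }Q_r^\sigma .
\end{equation}

\begin{lemma}\label{lem:blowup}
For all $\sigma,\varepsilon\in(0,1)$ there is $r_1>0$ such that for $0<r<r_1$:
\[
\text{\rm(i) }\ c\le K+\varepsilon\ \text{ on }Q_r(z_0);\qquad\text{\rm(ii) }\ r^{-d-2}\iint_{Q^\sigma_r}|c-K|\le\varepsilon;\qquad\text{\rm(iii) }\ r^{-d}\iint_{Q_r^\sigma}nc\le\varepsilon .
\]
\end{lemma}

\begin{proof}
Part (iii) follows from \eqref{eq:dissip} and \eqref{eq:lower}.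

(i) Since $c$ is a subsolution of the heat equation, it lies below the heat flow started at a much earlier time, and that flow is almost constant at scale $r$. Let $\Lambda\ge4$, $\Lambda r^2\le1$, $t'=T-\Lambda r^2>0$, $(x,t)\in Q_r(z_0)$ and $g=e^{(t-t')\Delta}c(t')$. By comparison $c(x,t)\le g(x)$. Since $t-t'\ge\frac34\Lambda r^2$, Lemma~\ref{lem:kernel}(c) with $p=\infty$ and (P) show that $g$ is Lipschitz with constant $CM\Lambda^{-1/2}r^{-1}$. Hence $g(x)\le g(x_0)+CM\Lambda^{-1/2}$. Moreover $(e^{(T-t)\Delta}g)(x_0)=\Theta(t')$, so by \eqref{eq:moments}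
\[
|\Theta(t')-g(x_0)|\le\int P(x_0,y,T-t)|g(y)-g(x_0)|\,dy\le CM\Lambda^{-1/2}r^{-1}\sqrt{T-t}\le CM\Lambda^{-1/2}.
\]
Thus $c(x,t)\le\Theta(T-\Lambda r^2)+CM\Lambda^{-1/2}$. Choose $\Lambda$ large, then $r$ small.

(ii) A function that is almost below $K$ and whose average is at least $K$ is close to $K$ in the mean. Let $\varepsilon'>0$. By \eqref{eq:moments} there is $A\ge1$ with $\int_{|y-x_0|\ge Ar}P(x_0,y,\tau)\,dy\le\varepsilon'$ for $\tau\le r^2$. By (i) with radius $Ar$, $K+\varepsilon'-c\ge0$ on $\Omega_{Ar}(x_0)\times(T-r^2,T)$ for small $r$. For $T-r^2<t<T-\sigma r^2$,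
\[
K\le\Theta(t)\le K+\varepsilon'-\int_{\Omega_{Ar}(x_0)}P(x_0,y,T-t)\,(K+\varepsilon'-c)\,dy+M\varepsilon' .
\]
By \eqref{eq:lower}, $\int_{\Omega_r(x_0)}(K+\varepsilon'-c)\,dy\le C_\sigma(1+M)\varepsilon'r^d$. Since $|c-K|\le(K+\varepsilon'-c)+\varepsilon'$ when $c\le K+\varepsilon'$, integration in $t$ gives (ii) for $\varepsilon'$ small.
\end{proof}

If $K=0$, part (i) already shows that $c\to0$ at $z_0$. If $K>0$, part (i) is only one-sided, and $c$ could still dip below $K$ on small sets where $n$ is large. The first step toward excluding this is the analogue of the implication ``$\tilde n\tilde c\equiv0$ and $\tilde c\equiv K>0$ give $\tilde n\equiv0$'' from Section~\ref{sec:model}.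

\begin{proposition}\label{prop:G}
If $K>0$, then $G(r,z_0)\to0$ as $r\to0$.
\end{proposition}

\begin{proof}
Write $G(r)=G(r,z_0)$. Let $\sigma,\varepsilon\in(0,1)$, $t_2=T-\sigma r^2$ and
\[
Q'=\Omega_{Lr}(x_0)\times(T-L^2r^2,t_2)=Q_{Lr}^{\sigma/L^2}.
\]
By Lemma~\ref{lem:blowup}, for $r$ small depending on $\sigma,\varepsilon$,
\begin{equation}\label{eq:Qprime}
\iint_{Q'}|c-K|\le\varepsilon(Lr)^{d+2},\qquad\iint_{Q'}nc\le\varepsilon(Lr)^d .
\end{equation}
We split $Q_r(z_0)$ at the time $t_2$. The constants below do not depend on $\sigma,\varepsilon,r$.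

\emph{Late times.} By the supremum bound in \eqref{eq:entropy},
\[
r^{-d}\int_{t_2}^T\int_{\Omega_r(x_0)}(n+|\nabla b|^2)\le r^{-d}\cdot\sigma r^2\cdot Cr^{d-2}G(Lr)\le C\sigma G(L^2r).
\]

\emph{Early times, mass.} Let $S=Q'\cap\{c<K/2\}$. On $S$, $|c-K|>K/2$, so $|S|\le C_K\varepsilon r^{d+2}$ by \eqref{eq:Qprime}, and \eqref{eq:smallsets} with radius $Lr$ gives $r^{-d}\iint_Sn\le C_K\varepsilon^{2/(d+2)}G(L^2r)$. On $Q'\setminus S$ we have $n\le\frac2Knc$. Hence
\[
r^{-d}\iint_{Q'}n\le C_K\big(\varepsilon+\varepsilon^{2/(d+2)}G(L^2r)\big).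
\]

\emph{Early times, gradient.} Apply Lemma~\ref{lem:cacc} with $\kappa=K$. We have $(c-K)^2\le M|c-K|$, and $nc\log_+\frac Kc$ is at most $(\log2)nc$ on $Q'\setminus S$ and at most $\frac Ken$ on $S$. By \eqref{eq:Qprime} and the bound on $S$,
\[
r^{-d}\iint_{Q_r(z_0),\,s<t_2}|\nabla b|^2\le C_K\big(\varepsilon+\varepsilon^{2/(d+2)}G(L^2r)\big).
\]

Altogether $G(r)\le(C\sigma+C_K\varepsilon^{2/(d+2)})G(L^2r)+C_K\varepsilon$. Fix $\sigma$ with $C\sigma\le\frac14$. For every $\varepsilon$ with $C_K\varepsilon^{2/(d+2)}\le\frac14$ there is then $r_1>0$ such that $G(r)\le\frac12G(L^2r)+C_K\varepsilon$ for $r<r_1$. On $[r_1,L^2r_1]$, $G\le G_1:=L^{2d}G(L^2r_1)<\infty$. For $r<r_1$ let $j$ be the least integer with $L^{2j}r\ge r_1$. Iterating $j$ times gives $G(r)\le2^{-j}G_1+2C_K\varepsilon$, and $j\to\infty$ as $r\to0$. So $\limsup_{r\to0}G(r)\le2C_K\varepsilon$ for all small $\varepsilon$.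
\end{proof}

\section{The $\varepsilon$-regularity iteration and the proof of Theorem~\ref{thm:global}}\label{sec:epsreg}

When $K>0$ we now know that, on small cylinders at $z_0$, the scaled mass is small and $c$ is close to $K$ in the mean. To obtain a pointwise limit we show that this smallness improves geometrically on smaller cylinders centered at any nearby point. For an admissible $Q_R(z)$ with $t<T$ let $\kappa_R=\kappa_R(z)$ be the mean of $c$ over $Q_R(z)$, and
\[
V(R,z)=R^{-d-2}\iint_{Q_R(z)}|c-\kappa_R|^2,\qquad U(R,z)=X(R,z)+V(R,z).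
\]
If $n$ and $c$ solved the heat equation, both terms would gain a factor $\theta^2$ on passing from $R$ to $\theta R$: $X(R)$ is $R^2$ times an average of $n$, and for $V$ this is Lemma~\ref{lem:osc}. So it suffices to show that the drift and the consumption contribute errors of order $U^{1+\beta}$ with $\beta>0$. The following lemma is the comparison with the heat equation for $n$.

\begin{lemma}\label{lem:ndecay}
Let $Q_{Lr}(z)$ be admissible, $t<T$, $0<\theta\le\frac12$. Then
\[
X(\theta r,z)\le C\theta^2X(Lr,z)+C_\theta\,r^{1-d}\iint_{Q_{Lr}(z)}n|\nabla c| .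
\]
\end{lemma}

\begin{proof}
Let $\rho=\theta r$, $t'\in(t-\rho^2,t)$ and $\Gamma(y,s)=P(x,y,t'-s+\rho^2)$ for $s\le t'$, so that $\Gamma_s+\Delta\Gamma=0$ and $\partial_\nu\Gamma=0$. Let $\omega$ be the cut-off of $Q_r(z)$. Testing the first equation with $\omega\Gamma$,
\[
\int n\omega\Gamma\,\Big|_{s=t'}=\iint_{s<t'}n\big(\Gamma\omega_s+\Gamma\Delta\omega+2\nabla\omega\cdot\nabla\Gamma\big)+\chi\iint_{s<t'}n\nabla c\cdot\nabla(\omega\Gamma).
\]
On the support of $\omega$ the time argument of $P$ lies in $[\rho^2,1]$. By \eqref{eq:sep}, where the first integrand is nonzero either $|y-x|\ge r$ or $t'-s\ge r^2-\rho^2\ge\frac34r^2$. By Lemma~\ref{lem:kernel}(d) the parenthesis is at most $Cr^{-d-2}$, with $C$ independent of $\theta$. By \eqref{eq:gauss} and Lemma~\ref{lem:kernel}(a), $|\nabla(\omega\Gamma)|\le C\rho^{-d-1}$ everywhere. At $s=t'$, $\omega=1$ and $\Gamma\ge\rho^{-d}/C$ on $\Omega_\rho(x)$ by Lemma~\ref{lem:kernel}(b). Hence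
\[
\rho^{-d}\int_{\Omega_\rho(x)}n(t')\le Cr^{-2}X(Lr,z)+C_\theta r^{-d-1}\iint_{Q_{Lr}(z)}n|\nabla c| .
\]
Integrate over $t'\in(t-\theta^2r^2,t)$.
\end{proof}

\begin{proposition}\label{prop:decay}
Let $\kappa_*\in(0,M]$. There are $\theta_1,\varepsilon_1\in(0,1)$, depending only on $d,\Omega,\chi,M,\kappa_*$, such that for every admissible $Q_R(z)$ with $t<T$,
\[
\kappa_R\ge\kappa_*\ \text{ and }\ U(R,z)\le\varepsilon_1\quad\Longrightarrow\quad U(\theta_1R,z)\le\tfrac14U(R,z).
\]
\end{proposition}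

\begin{proof}
Write $U=U(R,z)\in(0,1]$ (it is positive because $n>0$), $R_k=R/L^k$, $Q_k=Q_{R_k}(z)$ and $p=1+\frac2d\le2$. Constants may depend on $\kappa_*$. Each lemma costs a factor $L$ in the radius, and the radii $R,\dots,R_4$ are comparable.

\emph{Step 1: the entropy bounds.} Lemma~\ref{lem:cacc} with $\kappa=\kappa_R$ and radius $R_1$ gives $4\iint_{Q_1}|\nabla b|^2\le C\kappa_*^{-1}R^dV(R,z)+\frac MeR^dX(R,z)$. This is the only place where the lower bound on $\kappa_R$ is used. Thus $G(R_1,z)\le CU$, and Proposition~\ref{prop:entropy} with radius $R_2$ gives, for measurable $S\subset Q_2$,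
\begin{equation}\label{eq:step1}
\iint_{Q_2}n|\nabla b|^2+\|n\|_{L^p(Q_2)}\le CR^{d-2}U,\qquad\iint_Sn\le CR^dU\big(|S|/R^{d+2}\big)^{2/(d+2)} .
\end{equation}

\emph{Step 2: decay of $X$.} The Cauchy--Schwarz inequality alone bounds $R^{1-d}\iint_{Q_2}n|\nabla b|$ by $CU$, which is useless against the large constant $C_\theta$ of Lemma~\ref{lem:ndecay}. We gain a power by splitting according to the size of $\nabla b$. Let $S=Q_2\cap\{|\nabla b|>U^{1/4}/R\}$. By Chebyshev's inequality $|S|\le R^2U^{-1/2}\iint_{Q_1}|\nabla b|^2\le CR^{d+2}U^{1/2}$. Using the threshold off $S$, and the Cauchy--Schwarz inequality with \eqref{eq:step1} on $S$,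
\[
R^{1-d}\iint_{Q_2}n|\nabla b|\le U^{1/4}X(R,z)+R^{1-d}\big(CR^{d-2}U\big)^{1/2}\big(CR^dU^{1+\frac1{d+2}}\big)^{1/2}\le CU^{1+\beta},
\]
where $\beta=\frac1{2(d+2)}<\frac14$. By \eqref{eq:b} and Lemma~\ref{lem:ndecay} with radius $R_4$, for $\theta\le\frac12$,
\[
X(\theta R_4,z)\le C\theta^2U+C_\theta U^{1+\beta}.
\]

\emph{Step 3: decay of $V$.} We add back what the cells consume, to obtain a solution of the heat equation. Let $\omega$ be the cut-off of $Q_3$; for $s\le t$ it is supported in $B_{R_2}(x)\times[s_0,t]$ with $s_0=t-4R_3^2>t-R_2^2$. Let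
\[
v(s)=\int_{s_0}^se^{(s-s')\Delta}(\omega nc)(s')\,ds',\qquad s_0\le s\le t .
\]
Since $t<T$, the source $\omega nc$ is smooth on $\overline\Omega\times[s_0,t]$, and it vanishes to infinite order at $s_0$. By linear parabolic regularity $v$ is smooth there, $\partial_\nu v=0$ and $v_s=\Delta v+\omega nc$. The function $h=c+v$ satisfies $h_s-\Delta h=-(1-\omega)nc\le0$ and $h(s_0)=c(s_0)$, so $h\le M$ by comparison. Hence $0\le v\le M$. By contractivity and H\"older's inequality in time, $\|v(s)\|_p\le(t-s_0)^{1-1/p}\|\omega nc\|_{L^p(\Omega\times(s_0,t))}$, so by \eqref{eq:step1}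
\[
\|v\|_{L^p(\Omega\times(s_0,t))}\le(t-s_0)M\|n\|_{L^p(Q_2)}\le CR^dU .
\]
As $p\le2$ and $dp=d+2$, the bound $v\le M$ converts this into a superlinear $L^2$ estimate:
\[
\iint_{\Omega\times(s_0,t)}v^2\le M^{2-p}\iint_{\Omega\times(s_0,t)}v^p\le CR^{d+2}U^{1+2/d}.
\]
On $Q_3$, $\omega=1$, so $h$ solves the heat equation there, with Neumann condition and smooth up to time $t$, and $R_4^{-d-2}\iint_{Q_3}|h-\kappa_R|^2\le C(V(R,z)+U^{1+2/d})\le CU$. Lemma~\ref{lem:osc} with radius $R_4$ gives $\operatorname{osc}_{Q_{\theta R_4}(z)}h\le C\theta U^{1/2}$ for $\theta\le\theta_0$. The mean minimizes the $L^2$ distance to constants. So, with $h_*$ any value of $h$ on $Q_{\theta R_4}(z)$ and $c-h_*=(h-h_*)-v$,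
\[
V(\theta R_4,z)\le2(\theta R_4)^{-d-2}\iint_{Q_{\theta R_4}(z)}\big(|h-h_*|^2+v^2\big)\le C\theta^2U+C_\theta U^{1+2/d}.
\]

Since $\beta\le\frac2d$ and $U\le1$, we obtain $U(\theta R_4,z)\le(C\theta^2+C_\theta U^\beta)U$. Choose $\theta\le\theta_0$ with $C\theta^2\le\frac18$, then $\varepsilon_1$ with $C_\theta\varepsilon_1^\beta\le\frac18$, and put $\theta_1=\theta/L^4$.
\end{proof}

\begin{proposition}\label{prop:limit}
Let $T<\infty$, $x_0\in\overline\Omega$, and let $K$ be as in Section~\ref{sec:monotone}. Then $c(x,t)\to K$ as $(x,t)\to(x_0,T)$, $x\in\overline\Omega$, $t<T$.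
\end{proposition}

\begin{proof}
If $K=0$, this is Lemma~\ref{lem:blowup}(i), since $c>0$. Let $K>0$, and take $\theta_1,\varepsilon_1$ from Proposition~\ref{prop:decay} with $\kappa_*=K/2$. The iteration must keep the means above $K/2$, so we track how they move: by the Cauchy--Schwarz inequality and (P),
\begin{equation}\label{eq:means}
|\kappa_{\theta_1R}-\kappa_R|^2\le\frac1{|Q_{\theta_1R}(z)|}\iint_{Q_R(z)}|c-\kappa_R|^2\le C_1^2\,U(R,z),
\end{equation}
with $C_1$ depending also on $\theta_1$. Let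
\[
D(\rho)=(2\rho)^{-d-2}\iint_{Q_{2\rho}(z_0)}|c-K|^2+X(2\rho,z_0).
\]
Then $D(\rho)\to0$ as $\rho\to0$. The second term tends to zero by Proposition~\ref{prop:G}. For the first, split $Q_{2\rho}(z_0)$ into $Q^\sigma_{2\rho}$ and the final layer: by $|c-K|\le M$ and Lemma~\ref{lem:blowup}(ii) it is at most $M\varepsilon+CM^2\sigma$ for small $\rho$, with $\sigma,\varepsilon$ arbitrary.

Let $z=(x,t)$ with $x\in\overline\Omega$, $|x-x_0|<\rho$, $T-\rho^2<t<T$. Then $Q_\rho(z)\subset Q_{2\rho}(z_0)$, so $U(\rho,z)\le C_2D(\rho)$ and $|\kappa_\rho(z)-K|\le C_2D(\rho)^{1/2}$, as in \eqref{eq:means}. Let $C_3=C_2+2C_1C_2^{1/2}$ and take $\rho$ so small that $C_2D(\rho)\le\varepsilon_1$ and $C_3D(\rho)^{1/2}\le K/2$. With $\rho_j=\theta_1^j\rho$ we claim that for all $j\ge0$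
\[
U(\rho_j,z)\le4^{-j}U(\rho,z),\qquad|\kappa_{\rho_j}-K|\le C_2D(\rho)^{1/2}+C_1\sum_{i<j}2^{-i}U(\rho,z)^{1/2}\le C_3D(\rho)^{1/2}.
\]
This holds for $j=0$. If it holds for $j$, then $\kappa_{\rho_j}\ge K/2$ and $U(\rho_j,z)\le\varepsilon_1$, so Proposition~\ref{prop:decay} gives the first bound for $j+1$ and \eqref{eq:means} gives the second. Since $t<T$, $c$ is continuous at $z$ and $\kappa_{\rho_j}(z)\to c(z)$. Therefore $|c(z)-K|\le C_3D(\rho)^{1/2}$ for all such $z$, and the right-hand side tends to zero with $\rho$.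
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:global}]
If $T<\infty$, Proposition~\ref{prop:limit} shows that $c$ has a limit at $(x_0,T)$ for every $x_0\in\overline\Omega$, which contradicts Proposition~\ref{prop:reduction}.
\end{proof}

\section{Boundedness and convergence}\label{sec:large}

Now $T=\infty$. The estimates behind Theorem~\ref{thm:global} are not uniform in time, so boundedness needs a further argument. We show that $c\to0$ uniformly; after that the oscillation of $c$ is small on all of $\Omega$, and \eqref{eq:Lp} applies without a cut-off. Constants $C'$ may depend on the solution but not on $t$.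

\begin{proof}[Proof of Theorem~\ref{thm:asymptotics}]
\emph{Step 1: $\|c(t)\|_\infty\to0$.} The total consumption is finite, and we must show that the cells cannot avoid the chemical by gathering on small sets where $c$ is low. Fix $r=r_0/L$ and $I_t=(t-r^2,t)$. By mass conservation and \eqref{eq:globalc}, $G(r_0,(x,t))\le C'$ for $t\ge2$, $x\in\overline\Omega$. Covering $\overline\Omega$ by finitely many balls $B_r(x)$ and using \eqref{eq:entropy}, we get $\|n\|_{L^{1+2/d}(\Omega\times I_t)}\le C'$ for $t\ge2$.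

From $\frac d{dt}\int c=-\int nc$ and $\frac12\frac d{dt}\int c^2\le-\int|\nabla c|^2$ we obtain $\int_1^\infty\!\int_\Omega(nc+|\nabla c|^2)<\infty$, and the spatial mean $\bar c(t)$ decreases to some $c_*\ge0$. Suppose $c_*>0$. By Poincar\'e's inequality ($\Omega$ is connected), $\iint_{\Omega\times I_t}|c-\bar c|^2\to0$ as $t\to\infty$. On $S_t=(\Omega\times I_t)\cap\{c<c_*/2\}$ we have $\bar c-c>c_*/2$, so $|S_t|\to0$. Then, by H\"older's inequality on $S_t$,
\[
0<r^2\|n_0\|_1=\iint_{\Omega\times I_t}n\le\frac2{c_*}\iint_{\Omega\times I_t}nc+C'|S_t|^{2/(d+2)}\to0,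
\]
a contradiction. So $\|c(t)\|_1\to0$, and by comparison $\|c(t+1)\|_\infty\le\|e^\Delta c(t)\|_\infty\le C\|c(t)\|_1\to0$.

\emph{Step 2: $n$ is bounded.} Let $p=d+1$ and $t_1\ge1$ with $\chi\sqrt p\,\|c(t)\|_\infty\le\pi/4$ for $t\ge t_1$. Identity \eqref{eq:Lp} with $\eta\equiv1$ and the weight \eqref{eq:weight} with $c_1=0$ shows that $\int n^p\phi(c)$ is nonincreasing for $t\ge t_1$, so $\sup_{t\ge t_1}\|n(t)\|_p<\infty$. Lemma~\ref{lem:boot} with $\ell=1$ bounds $\|\nabla c(t)\|_\infty$ for $t\ge t_1+1$ and then, since $\|e^\Delta n(t-1)\|_\infty\le C\|n_0\|_1$, bounds $\|n(t)\|_\infty$ for $t\ge t_1+2$. On $[0,t_1+2]$, $n$ is bounded by continuity. Let $N_\infty=\sup_{t>0}\|n(t)\|_\infty$.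

\emph{Step 3: convergence.} By comparison $\|c(t)\|_\infty$ is nonincreasing, so Lemma~\ref{lem:boot} with $p=\infty$, $\ell=1$ gives
\begin{equation}\label{eq:gradc}
\|\nabla c(t)\|_\infty\le g(t):=C(1+N_\infty)\|c(t-1)\|_\infty,\qquad t\ge2,
\end{equation}
and $g$ is nonincreasing with limit $0$. Let $w=n-\bar n$, which has mean zero, and let $\lambda_1>0$ be the first nonzero Neumann eigenvalue, so that $\|\nabla w\|_2^2\ge\lambda_1\|w\|_2^2$. Then
\[
\frac d{dt}\|w\|_2^2=-2\|\nabla w\|_2^2+2\chi\int n\nabla c\cdot\nabla w\le-\|\nabla w\|_2^2+\chi^2\|n\nabla c\|_2^2\le-\lambda_1\|w\|_2^2+C'g(t)^2 .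
\]
Integrate with the factor $e^{\lambda_1t}$ from time $2$ and split the integral at $t/2$. For $t\ge4$,
\begin{equation}\label{eq:w2}
\|w(t)\|_2^2\le C'e^{-\lambda_1t/2}+C'g(t/2)^2 .
\end{equation}
Since $e^\Delta\bar n=\bar n$, the second estimate of Lemma~\ref{lem:boot} with $p=\infty$ gives, for $t\ge3$,
\begin{equation}\label{eq:winf}
\|w(t)\|_\infty\le\|e^\Delta w(t-1)\|_\infty+CN_\infty g(t-1)\le C\|w(t-1)\|_2+C'g(t-1).
\end{equation}
Hence $\|w(t)\|_\infty\to0$.

\emph{Step 4: rates.} Let $\lambda<\bar n$. There is $t_\lambda>0$ with $n\ge\lambda$ for $t\ge t_\lambda$. Then $u=e^{\lambda(t-t_\lambda)}c$ satisfies $u_t-\Delta u=(\lambda-n)u\le0$, so $u\le M$ by comparison. Together with $c\le M$ on $[0,t_\lambda]$ this gives $\|c(t)\|_\infty\le C_\lambda e^{-\lambda t}$ for all $t\ge0$. Taking any $\lambda\in(0,\bar n)$, we see from \eqref{eq:gradc} that $g$ and $\|\nabla c\|_\infty$ decay exponentially, and then so do $\|w\|_2$ by \eqref{eq:w2} and $\|w\|_\infty$ by \eqref{eq:winf}.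
\end{proof}

\begin{thebibliography}{9}

\bibitem{Davies}
Davies, \emph{Heat Kernels and Spectral Theory}.

\bibitem{JWZ}
Jie Jiang, Hao Wu and Songmu Zheng, \emph{Blow-up for a Three Dimensional Keller-Segel Model with Consumption of Chemoattractant}, arXiv:1610.06684 (2016).

\end{thebibliography}
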